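\title{A frame of smashing ideals that is not spatial}

\begin{abstract}
The smashing tensor ideals of a rigidly-compactly generated tensor triangulated category form a frame. We show that this frame need not be spatial. For every nonzero commutative ring $K$ we construct a commutative $K$-algebra $B$ and a nonzero smashing ideal of the derived category $\mathrm D(B)$ on which every point of the frame vanishes. When $K$ is a countable field, $B$ is a countable local ring with nil maximal ideal. Spatiality also fails for a suitable integral domain. In the positive direction, we show that two smashing ideals are separated by a point as soon as their difference is detected by a map from a compact object to the unit whose tensor powers stay nonzero in the relevant localization.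
\end{abstract}

\section{Introduction}

\subsection*{The question}

A \emph{tensor triangulated category}, or tt-category, is a triangulated category $\mathcal T$ with a symmetric monoidal structure $(\otimes,\mathbf 1)$ that is exact in each variable. Assume that $\mathcal T$ has coproducts. A \emph{localizing subcategory} is a triangulated subcategory closed under coproducts, and $\operatorname{Loc}(\mathcal X)$ is the smallest one containing a class $\mathcal X$ of objects. A \emph{localizing ideal} is a localizing subcategory $\mathcal S$ with $s\otimes t\in\mathcal S$ for all $s\in\mathcal S$ and $t\in\mathcal T$. An object $c$ is \emph{compact} if $\operatorname{Hom}(c,-)$ commutes with coproducts, and $\mathcal T^c$ is the subcategory of compact objects. An object $a$ is \emph{rigid} if there are an object $a^\vee$ and maps $\mathrm{ev}\colon a\otimes a^\vee\to\mathbf 1$ and $\mathrm{coev}\colon\mathbf 1\to a^\vee\otimes a$ with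
\[
(\mathrm{ev}\otimes a)\circ(a\otimes\mathrm{coev})=\mathrm{id}_a,\qquad (a^\vee\otimes\mathrm{ev})\circ(\mathrm{coev}\otimes a^\vee)=\mathrm{id}_{a^\vee};
\]
then $a^\vee$ is rigid as well, and $\operatorname{Hom}(a^\vee\otimes s,t)\cong\operatorname{Hom}(s,a\otimes t)$. The category $\mathcal T$ is \emph{rigidly-compactly generated} if $\mathcal T=\operatorname{Loc}(\mathcal X)$ for a set $\mathcal X$ of compact objects, the tensor product preserves coproducts in each variable, and the compact objects coincide with the rigid ones and form a tensor subcategory containing $\mathbf 1$. The example used in this paper is the derived category $\mathrm D(B)$ of a commutative ring $B$, with $\otimes=\otimes^{\mathbf L}_B$; its compact objects and its rigid objects are the perfect complexes.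

For a localizing subcategory $\mathcal S$ put $\mathcal S^\perp=\{u:\operatorname{Hom}(s,u)=0\text{ for all }s\in\mathcal S\}$. One says that $\mathcal S$ \emph{admits a Bousfield localization} if every object $t$ lies in an exact triangle $\Gamma t\to t\to Lt\to\Sigma\Gamma t$ with $\Gamma t\in\mathcal S$ and $Lt\in\mathcal S^\perp$. Such a triangle is unique up to unique isomorphism and functorial in $t$. A localizing ideal is \emph{smashing} if it admits a Bousfield localization and $L$ commutes with coproducts. Equivalently (Lemma~\ref{lem:idempotent}), it is generated by the first term of an \emph{idempotent triangle}, that is, an exact triangle $e\to\mathbf 1\to f\to\Sigma e$ with $e\otimes f=0$; then $\Gamma=e\otimes-$ and $L=f\otimes-$.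

A \emph{frame} is a partially ordered set with arbitrary joins and finite meets in which $a\wedge\bigvee_i b_i=\bigvee_i(a\wedge b_i)$. The open subsets of a topological space $X$ form a frame $\mathcal O(X)$, and a frame is \emph{spatial} if it is isomorphic to some $\mathcal O(X)$. By a theorem of Balmer, Krause and Stevenson, the smashing ideals of a rigidly-compactly generated tt-category $\mathcal T$, ordered by inclusion, form a frame $\operatorname{Sm}(\mathcal T)$. The following question comes from \cite{GMSVZ}.

\begin{quote}
\emph{Is $\operatorname{Sm}(\mathcal T)$ spatial for every rigidly-compactly generated tt-category $\mathcal T$?}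
\end{quote}

A positive answer would provide a space whose open sets are the smashing ideals, so that an inclusion of smashing ideals could be tested one point at a time. The simplest cases behave this way. If $K$ is a field, every nonzero complex has a shift of $K$ as a summand, so $\operatorname{Sm}(\mathrm D(K))=\{0,\mathrm D(K)\}$ is the frame of the one-point space. For a product of two fields, an ideal is the sum of its components in the two factors, and one gets the four open sets of the discrete two-point space. More generally, Theorem~\ref{thm:positive}(b) below shows that $\operatorname{Sm}(\mathcal T)$ is spatial whenever all smashing ideals are generated by compact objects. One is led to guess that the answer is yes. It is no.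

\subsection*{Results}

A \emph{point} of a frame $\mathcal L$ is a map $p\colon\mathcal L\to\{0,1\}$ that preserves finite meets (including the top element) and arbitrary joins (including the bottom element). In a spatial frame every nonzero element has value $1$ at some point (Lemma~\ref{lem:spatial}).

\begin{theorem}\label{thm:main}
For every nonzero commutative ring $K$ there are a commutative $K$-algebra $B$, free as a $K$-module, and a smashing ideal $\mathcal S_0\neq0$ of $\mathrm D(B)$ such that $p(\mathcal S_0)=0$ for every point $p$ of $\operatorname{Sm}(\mathrm D(B))$. Hence $\operatorname{Sm}(\mathrm D(B))$ is not spatial.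
\end{theorem}

Recall that the spectrum $\operatorname{Spc}\mathcal T^c$ is the space of prime thick tensor ideals of $\mathcal T^c$, and that $\operatorname{Spc}\mathrm D(B)^c\cong\operatorname{Spec}B$ by Thomason's classification of thick tensor ideals. The next theorem shows that the failure occurs when this space is as small as possible, and also for a ring without nilpotent elements.

\begin{theorem}\label{thm:variants}
Let $K$ be a field.
\begin{enumerate}
\item[(a)] The ring $B$ constructed in the proof of Theorem~\ref{thm:main} is local with nil maximal ideal and residue field $K$, so $\operatorname{Spc}\mathrm D(B)^c$ is one point. If $K$ is countable, so is $B$.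
\item[(b)] There is an integral domain $R\supseteq K$ such that $\operatorname{Sm}(\mathrm D(R))$ is not spatial.
\end{enumerate}
\end{theorem}

The last result says when points do exist.

\begin{theorem}\label{thm:positive}
Let $\mathcal T$ be a rigidly-compactly generated tt-category, and let $\mathcal S,\mathcal S'$ be smashing ideals with idempotent triangles $e\to\mathbf 1\to f$ and $e'\to\mathbf 1\to f'$.
\begin{enumerate}
\item[(a)] Suppose that there is a map $g\colon c\to\mathbf 1$ with $c$ compact, factoring through $e\to\mathbf 1$, such that the composite $c^{\otimes n}\xrightarrow{g^{\otimes n}}\mathbf 1\to f'$ is nonzero for all $n\ge1$. Then some point $p$ of $\operatorname{Sm}(\mathcal T)$ has $p(\mathcal S)=1$ and $p(\mathcal S')=0$.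
\item[(b)] Such a map $g$ exists whenever $\mathcal S$ is generated by compact objects and $\mathcal S\not\subseteq\mathcal S'$.
\end{enumerate}
In particular, if every pair $\mathcal S\not\subseteq\mathcal S'$ admits such a map $g$, then $\operatorname{Sm}(\mathcal T)$ is spatial.
\end{theorem}

Theorem~\ref{thm:positive} tells us where a counterexample can be found. If $\mathcal S\not\subseteq\mathcal S'$ and no point separates them, then $\mathcal S$ is not generated by compact objects, and every map from a compact object to $\mathbf 1$ through $e$ has a tensor power that vanishes after composition with $\mathbf 1\to f'$. With $\mathcal S'=0$ this asks for a nonzero idempotent $e$ built from nilpotent maps. It also excludes $\mathcal S=\mathcal T$, which is generated by compact objects: if $\mathcal T\ne0$, then $\operatorname{Sm}(\mathcal T)$ has at least one point.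

The proof of Theorem~\ref{thm:main} has three independent parts. Section~\ref{sec:frames} isolates a configuration of elements of a frame that no point can see; its model is the algebra of measurable sets modulo null sets. After the recollections of Section~\ref{sec:smashing}, Section~\ref{sec:roots} attaches a smashing ideal of $\mathrm D(A)$ to every element of a ring $A$ with a compatible system of $2^n$-th roots, and translates meets and joins of such ideals into relations in $A$. Section~\ref{sec:ring} builds a ring in which the required relations hold without destroying the ideal $\mathcal S_0$. Theorem~\ref{thm:variants} is proved in Section~\ref{sec:variants} and Theorem~\ref{thm:positive} in Section~\ref{sec:positive}.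

\section{Points of a frame}\label{sec:frames}

We write $0$ and $1$ for the bottom and top elements of a frame. The first lemma removes the space from the definition of spatiality.

\begin{lemma}\label{lem:spatial}
A frame $\mathcal L$ is spatial if and only if for all $a\not\le b$ in $\mathcal L$ there is a point $p$ with $p(a)=1$ and $p(b)=0$.
\end{lemma}

\begin{proof}
Let $\mathcal L=\mathcal O(X)$ and $a\not\subseteq b$. Choose $x\in a\setminus b$, and let $p(W)=1$ if $x\in W$ and $p(W)=0$ otherwise. This map preserves finite intersections and arbitrary unions, so it is a point, and it separates $a$ from $b$. Conversely, let $X$ be the set of points of $\mathcal L$. The map $a\mapsto\{p\in X:p(a)=1\}$ from $\mathcal L$ to the power set of $X$ turns finite meets into intersections and joins into unions, so its image is a topology on $X$. If points separate all $a\not\le b$, the map is injective and reflects the order, hence is an isomorphism onto this topology.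
\end{proof}

The next lemma is the obstruction to spatiality. Think of elements $b_g$ that are ``large'', each missing only a part of size $w(g)$ of a fixed element $a$.

\begin{lemma}\label{lem:obstruction}
Let $\mathcal L$ be a frame, $G$ a set, $w\colon G\to\mathbb R_{>0}$ a function, and $F_1,F_2,\dots$ nonempty finite subsets of $G$ with $\max_{F_n}w\to0$. Let $a$ and $b_g$ $(g\in G)$ be elements of $\mathcal L$ such that
\begin{equation}\label{eq:cover}
a\le\bigvee_{g\in H}b_g\quad\text{for every nonempty } H\subseteq G\text{ with }\inf_H w=0,
\end{equation}
and put $q=\bigvee_n\bigwedge_{g\in F_n}b_g$. Then every point $p$ with $p(a)=1$ has $p(q)=1$. In particular, if $q=0$ then $p(a)=0$ for every point $p$, and if $a\not\le q$ then $\mathcal L$ is not spatial.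
\end{lemma}

\begin{proof}
Let $p(a)=1$ and $Z=\{g\in G:p(b_g)=0\}$. Since $p$ preserves joins, $p(\bigvee_{g\in Z}b_g)=0$, so $a\not\le\bigvee_{g\in Z}b_g$. By \eqref{eq:cover} there is $\epsilon>0$ with $w(g)\ge\epsilon$ for all $g\in Z$. Choose $n$ with $\max_{F_n}w<\epsilon$. Then $F_n\cap Z=\emptyset$, and since $p$ preserves finite meets, $p(\bigwedge_{g\in F_n}b_g)=1$. Hence $p(q)=1$. The last two assertions follow from $p(0)=0$ and from Lemma~\ref{lem:spatial}.
\end{proof}

\begin{example}\label{ex:measure}
Let $\mathcal L$ be the set of Lebesgue measurable subsets of $[0,1]$ modulo null sets, ordered by inclusion almost everywhere. It is a frame. Indeed, given a family $(a_i)$, choose a countable subfamily whose union has the largest measure among all countable unions; this union is the join of the whole family, and the distributive law holds because it holds for countable unions. Let $F_n$ be the set of the $2^n$ intervals $[k2^{-n},(k+1)2^{-n}]$, let $G=\bigcup_nF_n$, let $w(g)$ be the length of $g$, and put $b_g=[0,1]\setminus g$ and $a=1$. If $\inf_Hw=0$, then $\bigvee_{g\in H}b_g$ has measure at least $1-w(g)$ for every $g\in H$, so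 it equals $1$. On the other hand $\bigwedge_{g\in F_n}b_g=0$, because the intervals in $F_n$ cover $[0,1]$. So $q=0$, and Lemma~\ref{lem:obstruction} shows that $\mathcal L$ has no point at all, although $0\neq1$.
\end{example}

In this example a finite meet of the $b_g$ can vanish only if the total weight of the indices reaches $1$, the measure of $a$. The same bookkeeping of weights will govern the ring $B$.

The third lemma goes the other way and is used only in Section~\ref{sec:positive}. A nonempty family in $\mathcal L$ is \emph{directed} if any two members have an upper bound in the family.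

\begin{lemma}\label{lem:filter}
Let $\mathcal L$ be a frame and $\mathcal F\subseteq\mathcal L$ a subset that is upward closed, closed under binary meets, and inaccessible by directed joins: if the join of a directed family lies in $\mathcal F$, then so does one of its members. If $a\in\mathcal F$ and $b\notin\mathcal F$, there is a point $p$ with $p(a)=1$ and $p(b)=0$.
\end{lemma}

\begin{proof}
Consider the elements $r\ge b$ with $r\notin\mathcal F$. The element $b$ is one of them, and by inaccessibility so is the join of a nonempty chain of them. Zorn's lemma gives a maximal such element $r$. Define $p(c)=0$ if $c\le r$ and $p(c)=1$ otherwise. Then $p$ preserves arbitrary joins, since a join lies below $r$ exactly when all its terms do. We have $p(b)=0$. Also $p(a)=1$, for $a\le r$ would give $r\in\mathcal F$ by upward closure; a fortiori $p(1)=1$. As $p$ is monotone, it remains to show that $c_1,c_2\not\le r$ implies $c_1\wedge c_2\not\le r$. By maximality $r\vee c_1$ and $r\vee c_2$ lie in $\mathcal F$, hence so does $(r\vee c_1)\wedge(r\vee c_2)=r\vee(c_1\wedge c_2)$. Since $r\notin\mathcal F$, we get $c_1\wedge c_2\not\le r$.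
\end{proof}

\section{Smashing ideals and idempotent triangles}\label{sec:smashing}

Throughout this section $\mathcal T$ is rigidly-compactly generated. We collect the standard facts that are needed, with proofs. One of them is used repeatedly: for a localizing subcategory $\mathcal S$ that admits a Bousfield localization, $L$ commutes with coproducts if and only if $\mathcal S^\perp$ is closed under coproducts. Indeed, if $L$ commutes with coproducts and $t_i\in\mathcal S^\perp$, then $\coprod t_i\cong\coprod Lt_i\cong L(\coprod t_i)\in\mathcal S^\perp$. Conversely, if $\mathcal S^\perp$ is closed under coproducts, then $\coprod\Gamma t_i\to\coprod t_i\to\coprod Lt_i$ is the localization triangle of $\coprod t_i$.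

\begin{lemma}\label{lem:idempotent}
\begin{enumerate}
\item[(a)] Let $e\xrightarrow{\iota}\mathbf 1\xrightarrow{\pi}f\to\Sigma e$ be an idempotent triangle. Then
\[
\langle e\rangle:=\{t:f\otimes t=0\}=\{t:\iota\otimes t\text{ is an isomorphism}\}
\]
is a smashing ideal, it is the smallest localizing ideal containing $e$, and
\[
\langle e\rangle^\perp=\{t:e\otimes t=0\}=\{t:\pi\otimes t\text{ is an isomorphism}\}.
\]
In particular $f\in\langle e\rangle^\perp$.
\item[(b)] Every smashing ideal $\mathcal S$ equals $\langle e\rangle$, where $e\to\mathbf 1\to f$ is the localization triangle of $\mathbf 1$, which is an idempotent triangle.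
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The triangle $e\otimes t\to t\to f\otimes t\to\Sigma e\otimes t$ shows that the two descriptions of $\mathcal S=\langle e\rangle$ agree, and that the two sets on the right of the second display agree; call the latter $\mathcal N$. Since $f\otimes-$ is exact and preserves coproducts, $\mathcal S$ is a localizing ideal. It contains $e$, and each $t\in\mathcal S$ is isomorphic to $e\otimes t$, so $\mathcal S$ lies in every localizing ideal containing $e$. From $e\otimes f=0$ we get $e\otimes t\in\mathcal S$ and $f\otimes t\in\mathcal N$ for all $t$.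

Let $\varphi\colon s\to t$ with $s\in\mathcal S$ and $t\in\mathcal N$. Then $\varphi\circ(\iota\otimes s)=(\iota\otimes t)\circ(e\otimes\varphi)$ factors through $e\otimes t=0$, and $\iota\otimes s$ is invertible, so $\varphi=0$. Thus $\mathcal N\subseteq\mathcal S^\perp$. Conversely, if $t\in\mathcal S^\perp$, then $\iota\otimes t\colon e\otimes t\to t$ is zero, so $e\otimes t$ is a retract of $\Sigma^{-1}f\otimes t\in\mathcal N$; hence $e\otimes t\cong e\otimes e\otimes t=0$. So $\mathcal N=\mathcal S^\perp$, the triangle above is the localization triangle of $t$, and $L=f\otimes-$ commutes with coproducts.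

(b) We show that $\mathcal S^\perp$ is an ideal; this is where rigidity enters. Let $t\in\mathcal S^\perp$. For $c$ compact and $s\in\mathcal S$ we have $\operatorname{Hom}(s,c\otimes t)\cong\operatorname{Hom}(c^\vee\otimes s,t)=0$, so $c\otimes t\in\mathcal S^\perp$. The class $\{u:u\otimes t\in\mathcal S^\perp\}$ is localizing, because $\mathcal S^\perp$ is closed under coproducts, and it contains the compact objects, so it is $\mathcal T$. Now $e\in\mathcal S$ and $f\in\mathcal S^\perp$ give $e\otimes f\in\mathcal S\cap\mathcal S^\perp=0$. If $t\in\mathcal S$, then $f\otimes t\in\mathcal S\cap\mathcal S^\perp=0$. If $f\otimes t=0$, then $t\cong e\otimes t\in\mathcal S$.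
\end{proof}

We write $e_{\mathcal S}\to\mathbf 1\to f_{\mathcal S}$ for the idempotent triangle of a smashing ideal $\mathcal S$. The description of joins in the next lemma is in the work of Balmer, Krause and Stevenson.

\begin{lemma}\label{lem:meetjoin}
\begin{enumerate}
\item[(a)] If $\mathcal S,\mathcal S'$ are smashing ideals, then $\mathcal S\wedge\mathcal S'=\mathcal S\cap\mathcal S'$, and its idempotent triangle begins with $e_{\mathcal S}\otimes e_{\mathcal S'}\to\mathbf 1\otimes\mathbf 1=\mathbf 1$.
\item[(b)] If $(\mathcal S_i)$ is a family of smashing ideals, then $\bigvee_i\mathcal S_i=\operatorname{Loc}(\bigcup_i\mathcal S_i)$ and $(\bigvee_i\mathcal S_i)^\perp=\bigcap_i\mathcal S_i^\perp$.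
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Write $e,e'$ for the two idempotents and complete $e\otimes e'\to\mathbf 1$ to a triangle with third term $f''$. For $t\in\mathcal S\cap\mathcal S'$ the map $e\otimes e'\otimes t\to e\otimes t\to t$ is a composite of isomorphisms, so $f''\otimes t=0$. Taking $t=e\otimes e'$ shows that the triangle is idempotent, and then $\mathcal S\cap\mathcal S'\subseteq\langle e\otimes e'\rangle$. The reverse inclusion holds because $\mathcal S\cap\mathcal S'$ is a localizing ideal containing $e\otimes e'$.

(b) Put $\mathcal S^\circ=\operatorname{Loc}(\bigcup_i\mathcal S_i)$ and $e_i=e_{\mathcal S_i}$. Every smashing ideal containing all $\mathcal S_i$ contains $\mathcal S^\circ$, so we must show that $\mathcal S^\circ$ is a smashing ideal. For each $t$ the class $\{s:s\otimes t\in\mathcal S^\circ\}$ is localizing and contains all $\mathcal S_i$, so $\mathcal S^\circ$ is an ideal. Let $\mathcal X$ be a set of compact generators of $\mathcal T$ and $\mathcal Y=\{e_i\otimes d:d\in\mathcal X,\ i\text{ arbitrary}\}$. For fixed $i$ the class $\{t:e_i\otimes t\in\operatorname{Loc}(\mathcal Y)\}$ is localizing and contains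 $\mathcal X$, so $\mathcal S_i\subseteq\operatorname{Loc}(\mathcal Y)$. Hence $\mathcal S^\circ=\operatorname{Loc}(\mathcal Y)$ is generated by a set of objects. In a compactly generated category such a localizing subcategory admits a Bousfield localization (Neeman; Krause \cite{Krause}). For fixed $u$ the class of objects $s$ with $\operatorname{Hom}(\Sigma^js,u)=0$ for all $j\in\mathbb Z$ is localizing, so $(\mathcal S^\circ)^\perp=\bigcap_i\mathcal S_i^\perp$. This is closed under coproducts, so $\mathcal S^\circ$ is smashing.
\end{proof}

The distributive law is a short consequence. If $t\in\mathcal S\cap\operatorname{Loc}(\bigcup_i\mathcal S_i)$, then the localizing class $\{s:e_{\mathcal S}\otimes s\in\operatorname{Loc}(\bigcup_i(\mathcal S\cap\mathcal S_i))\}$ contains every $\mathcal S_i$, hence $t$, and $t\cong e_{\mathcal S}\otimes t$.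

\section{Idempotents from dyadic roots}\label{sec:roots}

We need nonzero idempotents built from nilpotent elements. The localization $A\to A[1/a]$ of a ring at an element does not provide them: $A[1/a]$ is the colimit of $A\xrightarrow{a}A\xrightarrow{a}\cdots$, which is zero when $a$ is nilpotent, and the resulting triangle $A\to A\to0$ does not remember $a$. If $a$ has compatible roots $a^{1/2},a^{1/4},\dots$, we can form the colimit along these instead. The exponents then sum to $1$, and the colimit survives.

Fix a nonzero commutative ring $K$. Let $\Delta=\mathbb Z[1/2]\cap[0,\infty)$ be the additive monoid of nonnegative dyadic rationals and $\Delta_+=\Delta\setminus\{0\}$. Let $C$ be the monoid ring of $\Delta$ over $K$, with basis $u^d$ $(d\in\Delta)$, and let $I\subset C$ be the span of the $u^d$ with $d>0$. Then $I=\bigcup_{n\ge0}u^{2^{-n}}C$. Multiplication by $u^{d}$ is injective on $C$, so each $u^{2^{-n}}C$ is free of rank one, and under these identifications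
\begin{equation}\label{eq:colim}
I=\operatorname{colim}\bigl(C\xrightarrow{u^{1/2}}C\xrightarrow{u^{1/4}}C\xrightarrow{u^{1/8}}\cdots\bigr).
\end{equation}
Thus $I$ is flat. Also $I^2=I$, because $u^d=(u^{d/2})^2$. Therefore $I\otimes^{\mathbf L}_CC/I=I/I^2=0$, and $I\to C\to C/I\to\Sigma I$ is an idempotent triangle in $\mathrm D(C)$.

\begin{definition}
A \emph{system of roots} in a commutative $K$-algebra $A$ is a family $a=(a_d)_{d\in\Delta}$ of elements of $A$ with $a_0=1$ and $a_{d+d'}=a_da_{d'}$; equivalently, a $K$-algebra map $C\to A$, $u^d\mapsto a_d$.
\end{definition}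

An exact tensor functor sends idempotent triangles to idempotent triangles. Applying $-\otimes_C^{\mathbf L}A$ to the triangle above gives an idempotent triangle in $\mathrm D(A)$ with first term
\[
e(a)=I\otimes_CA,
\]
a flat $A$-module placed in degree $0$. Let $\mathcal S(a)=\langle e(a)\rangle$. The module $e(a)$ is generated by the elements $\varepsilon_d=u^d\otimes1$ $(d\in\Delta_+)$, which satisfy $\varepsilon_d=a_{d-d'}\varepsilon_{d'}$ for $0<d'\le d$, and the map $e(a)\to A$ sends $\varepsilon_d$ to $a_d$. If $A\to A'$ is a map of $K$-algebras and $a'$ is the image of $a$, then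
\begin{equation}\label{eq:basechange}
e(a)\otimes_A^{\mathbf L}A'=I\otimes_CA'=e(a').
\end{equation}

An element of $A$ \emph{acts as zero} on $X\in\mathrm D(A)$ if multiplication by it is the zero endomorphism of $X$ in $\mathrm D(A)$. The elements acting as zero on $X$ form an ideal of $A$.

\begin{lemma}\label{lem:perp}
For $X\in\mathrm D(A)$ we have $e(a)\otimes X=0$ if and only if $a_d$ acts as zero on $X$ for every $d\in\Delta_+$.
\end{lemma}

\begin{proof}
Multiplication by $a_d$ on $A$ is the composite $A\xrightarrow{1\mapsto\varepsilon_d}e(a)\to A$. Tensoring with $X$ shows that multiplication by $a_d$ on $X$ factors through $e(a)\otimes X$, which proves one implication. Conversely, by flatness $H^i(e(a)\otimes X)=e(a)\otimes_AH^i(X)$, and by \eqref{eq:colim} this is the colimit of $H^i(X)\xrightarrow{a_{1/2}}H^i(X)\xrightarrow{a_{1/4}}\cdots$. If all these maps vanish, so does the colimit.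
\end{proof}

We can now translate the hypotheses of Lemma~\ref{lem:obstruction} into relations in $A$.

\begin{lemma}\label{lem:dictionary}
Let $a$ and $b^g$ $(g\in G)$ be systems of roots in $A$.
\begin{enumerate}
\item[(a)] $\mathcal S(a)\neq0$ if and only if $a_d\ne0$ for some $d\in\Delta_+$.
\item[(b)] Let $F\subseteq G$ be finite and nonempty. If $\prod_{g\in F}b^g_s=0$ for all $s\in\Delta_+$, then $\bigotimes_{g\in F}e(b^g)=0$ and $\bigwedge_{g\in F}\mathcal S(b^g)=0$. If $\prod_{g\in F}b^g_s\neq0$ for some $s\in\Delta_+$, both are nonzero.
\item[(c)] Let $H\subseteq G$. If for every $d\in\Delta_+$ there is $g\in H$ such that $a_d$ is a multiple of $b^g_1$, then $\mathcal S(a)\le\bigvee_{g\in H}\mathcal S(b^g)$.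
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Apply Lemma~\ref{lem:perp} to $X=A$.

(b) By Lemma~\ref{lem:meetjoin}(a) the meet is generated by $N=\bigotimes_{g\in F}e(b^g)$, so it suffices to treat $N$. By flatness $N$ is the ordinary tensor product of modules. It is generated by the elements $\bigotimes_g\varepsilon^g_{s_g}$, where $\varepsilon^g_d$ are the generators of $e(b^g)$. With $s=\min_gs_g$ and $\omega_s=\bigotimes_g\varepsilon^g_s$ we have
\[
\bigotimes_g\varepsilon^g_{s_g}=\Bigl(\prod_gb^g_{s_g-s}\Bigr)\omega_s,\qquad\omega_s=\Bigl(\prod_gb^g_{s/2}\Bigr)\omega_{s/2}.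
\]
If all products $\prod_gb^g_{s/2}$ vanish, then $N=0$. Conversely, the map $N\to A$ sends $\omega_s$ to $\prod_gb^g_s$, so $N\ne0$ if this product is nonzero.

(c) Let $\mathcal S$ be the join and $f=f_{\mathcal S}$. For $g\in H$ we have $e(b^g)\in\mathcal S$, so $e(b^g)\otimes f=0$, and $b^g_1$ acts as zero on $f$ by Lemma~\ref{lem:perp}. By hypothesis every $a_d$ with $d>0$ then acts as zero on $f$. By Lemma~\ref{lem:perp} again $e(a)\otimes f=0$, that is, $e(a)\in\mathcal S$, and so $\mathcal S(a)\subseteq\mathcal S$.
\end{proof}

For instance, in $A=C/(u^d:d>1)$ the system $a_d=u^d$ consists of nilpotent elements for $d>0$, and $\mathcal S(a)\neq0$ because $a_1\ne0$.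

\section{The ring $B$ and the proof of Theorem~\ref{thm:main}}\label{sec:ring}

\subsection*{What is required}

Let $G$ be a set with a weight $w\colon G\to\Delta_+$, and write $w(F)=\sum_{g\in F}w(g)$ for finite $F\subseteq G$. We look for a ring with systems of roots $x^d$ and $y_g^d$ $(g\in G)$ whose smashing ideals play the roles of $a$ and $b_g$ in Lemma~\ref{lem:obstruction}, with $q=0$. By Lemma~\ref{lem:dictionary}(c), condition \eqref{eq:cover} holds if $y_g=y_g^1$ divides $x^{w(g)}$, so we adjoin elements $z_g$ with $x^{w(g)}=z_gy_g$. By Lemma~\ref{lem:dictionary}(b), the meet over a finite set $F$ vanishes if $\prod_{g\in F}y_g^s=0$ for all $s>0$. The two requirements pull against each other, since together they force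
\[
x^{w(F)}=\prod_{g\in F}z_gy_g=0.
\]
To keep $x=x^1$ nonzero we may therefore impose the vanishing only for sets $F$ with $w(F)>1$. The difficulty is to see that these relations, imposed for infinitely many $g$ and $F$, do not kill $x$ in some other way. We avoid generators and relations. Instead we take a monoid ring in which $x^{w(g)}=z_gy_g$ holds and set to zero every monomial that does not divide $x$. Then $x\neq0$ by construction, and what has to be proved is that $\prod_{g\in F}y_g^s$ does not divide $x$.

\subsection*{Construction}

Let $V$ be the $\mathbb Q$-vector space with basis $\xi$ and $\eta_g$ $(g\in G)$, and put $\zeta_g=w(g)\xi-\eta_g$. Let $M\subset V$ be the additive submonoid of all elements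
\begin{equation}\label{eq:M}
m=\alpha\xi+\sum_g\beta_g\eta_g+\sum_gc_g\zeta_g,\qquad\alpha,\beta_g\in\Delta,\quad c_g\in\mathbb Z_{\ge0},
\end{equation}
with finite sums. The expression \eqref{eq:M} is not unique, but the coordinates of $m$ in $V$ are: the $\xi$-coordinate is
\[
\lambda(m)=\alpha+\sum_gc_gw(g)\ge0,
\]
and the $\eta_g$-coordinate is $\beta_g-c_g$. Note that the $c_g$ are integers; the elements $z_g$ will have no roots.

Let $R=K[M]$ be the monoid ring, with basis $[m]$ and multiplication $[m][m']=[m+m']$. Let
\[
E=\{m\in M:\xi-m\in M\}
\]
be the set of exponents of monomials dividing $[\xi]$. If $m,m'\in M$ and $m+m'\in E$, then $\xi-m=(\xi-m-m')+m'\in M$, so $m\in E$. Hence the $K$-span $J$ of the $[m]$ with $m\in M\setminus E$ is an ideal of $R$. Put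
\[
B=B(G,w)=R/J.
\]
This is a free $K$-module with basis the images of the $[m]$, $m\in E$; the image of $[m]$ is zero exactly when $m\notin E$. Both in $R$ and in $B$ we write $x^d=[d\xi]$, $y_g^d=[d\eta_g]$ and $z_g=[\zeta_g]$. Then $(x^d)_d$ and $(y_g^d)_d$ are systems of roots, and
\begin{equation}\label{eq:relation}
x^{w(g)}=z_g\,y_g .
\end{equation}
Since $\xi\in E$, we have $x\neq0$ in $B$. Let $e_0,\mathcal S_0$ be the idempotent and the smashing ideal of $\mathrm D(B)$ attached to $(x^d)_d$, and $e_g,\mathcal S_g$ those attached to $(y_g^d)_d$.

\begin{example}\label{ex:two}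
Let $G=\{1,2\}$ and $w(1)=w(2)=1$, so that $x=z_1y_1=z_2y_2$. An expression \eqref{eq:M} of $\xi$ has $\alpha+c_1+c_2=1$ and $\beta_g=c_g$. As the $c_g$ are integers, there are exactly three: $\xi$, $\eta_1+\zeta_1$ and $\eta_2+\zeta_2$. An element of $E$ is a part of one of them, so $B$ has basis
\[
1,\qquad x^d,\ y_1^d,\ y_2^d\quad(0<d\le1),\qquad z_1y_1^d,\ z_2y_2^d\quad(0\le d<1).
\]
The exponents $s\eta_1+s\eta_2$ and $s\xi+s\eta_g$ with $s>0$ do not occur, so $y_1^sy_2^s=0$ and $x^sy_g^s=0$. By Lemma~\ref{lem:dictionary}, $\mathcal S_0,\mathcal S_1,\mathcal S_2$ are nonzero and their pairwise meets are zero. So $y_1$ and $y_2$ both divide $x\ne0$, and yet $\mathcal S_1\wedge\mathcal S_2=0$: dividing $x$ by a root of $y_1$ uses up all of $x$, through $z_1$, and leaves nothing for $y_2$. This is one half of what we want. The other half fails, since $\mathcal S_0\wedge(\mathcal S_1\vee\mathcal S_2)=0$.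
\end{example}

\begin{example}\label{ex:geometric}
Let $G=\{1,2,3,\dots\}$ and $w(n)=2^{-n}$. If $H\subseteq G$ is infinite and $d>0$, there is $n\in H$ with $2^{-n}\le d$, and $x^d=x^{d-2^{-n}}z_ny_n$. So $\mathcal S_0\le\bigvee_{n\in H}\mathcal S_n$ by Lemma~\ref{lem:dictionary}(c). But for finite nonempty $F$ we have $w(F)<1$ and $\xi-\sum_{n\in F}\eta_n=(1-w(F))\xi+\sum_{n\in F}\zeta_n\in M$, so $\prod_{n\in F}y_n\neq0$ and no finite meet of the $\mathcal S_n$ vanishes.
\end{example}

The first example has large total weight but no small weights, and the second has small weights but small total weight. The general statements are as follows.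

\begin{lemma}\label{lem:heavy}
If $F\subseteq G$ is finite with $w(F)>1$, then $\prod_{g\in F}y_g^s=0$ in $B$ for every $s\in\Delta_+$.
\end{lemma}

\begin{proof}
Suppose that $\xi-s\sum_{g\in F}\eta_g\in M$, and write this element in the form \eqref{eq:M}. For $g\in F$ the $\eta_g$-coordinate gives $\beta_g-c_g=-s$, so $c_g>0$, and hence $c_g\ge1$ because $c_g$ is an integer. The $\xi$-coordinate gives $1=\alpha+\sum_hc_hw(h)\ge w(F)>1$, a contradiction. So $s\sum_{g\in F}\eta_g\notin E$.
\end{proof}

\begin{proposition}\label{prop:lattice}
In $\operatorname{Sm}(\mathrm D(B))$ the following hold.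
\begin{enumerate}
\item[(a)] $e_0\neq0$ and $\mathcal S_0\neq0$.
\item[(b)] If $F\subseteq G$ is finite with $w(F)>1$, then $\bigotimes_{g\in F}e_g=0$ and $\bigwedge_{g\in F}\mathcal S_g=0$.
\item[(c)] If $H\subseteq G$ is nonempty with $\inf_Hw=0$, then $\mathcal S_0\le\bigvee_{g\in H}\mathcal S_g$.
\end{enumerate}
\end{proposition}

\begin{proof}
Part (a) follows from $x\ne0$ and Lemma~\ref{lem:dictionary}(a), and part (b) from Lemma~\ref{lem:heavy} and Lemma~\ref{lem:dictionary}(b). For (c), given $d\in\Delta_+$ choose $g\in H$ with $w(g)\le d$. By \eqref{eq:relation}, $x^d=x^{d-w(g)}z_g\,y_g$ is a multiple of $y_g$, and Lemma~\ref{lem:dictionary}(c) applies.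
\end{proof}

\begin{remark}
The hypotheses cannot be weakened.

(1) If $F$ is nonempty and $w(F)\le1$, then $\xi-\sum_{g\in F}\eta_g=(1-w(F))\xi+\sum_{g\in F}\zeta_g\in M$, so $\prod_{g\in F}y_g\ne0$ and $\bigwedge_{g\in F}\mathcal S_g\neq0$.

(2) Suppose that $w\ge\delta>0$ on $H$. Let $X$ be the quotient of $B$ by the ideal generated by the $y_g^s$ with $g\in H$, $s>0$. By Lemmas~\ref{lem:perp} and~\ref{lem:meetjoin}(b), $X\in\bigcap_{g\in H}\mathcal S_g^\perp=(\bigvee_{g\in H}\mathcal S_g)^\perp$. Take $d\in\Delta_+$ with $d<\min(\delta,1)$. If $d\xi-s\eta_g\in M$ with $g\in H$ and $s>0$, then $c_g\ge1$ in \eqref{eq:M} and $d\ge w(g)\ge\delta$, which is false. The ideal is spanned by monomials, so $x^d$ does not lie in it, and $X\notin\mathcal S_0^\perp$. Hence $\mathcal S_0\not\le\bigvee_{g\in H}\mathcal S_g$.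

(3) If we allowed $c_g\in\Delta$ in \eqref{eq:M}, then $\xi-s\sum_{g\in F}\eta_g=(1-sw(F))\xi+\sum_{g\in F}s\zeta_g$ would lie in $M$ for small $s$, and Lemma~\ref{lem:heavy} would fail for every $F$.
\end{remark}

\subsection*{Choice of weights}

Call $(G,w)$ \emph{admissible} if $\sum_{w(g)<\epsilon}w(g)>1$ for every $\epsilon>0$, that is, if for every $\epsilon>0$ there is a finite set $F$ with $w(F)>1$ all of whose elements have weight less than $\epsilon$. In this case we fix finite sets $F_n\subseteq G$ with $w(F_n)>1$ and $\max_{F_n}w\to0$. The \emph{standard} admissible pair is $G=\bigsqcup_{n\ge1}G_n$, where $G_n$ has $2^{n+1}$ elements, each of weight $2^{-n}$; here $w(G_n)=2$, and we take $F_n=G_n$.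

\begin{proposition}\label{prop:admissible}
If $(G,w)$ is admissible and $B=B(G,w)$, then $\mathcal S_0\neq0$ and $p(\mathcal S_0)=0$ for every point $p$ of $\operatorname{Sm}(\mathrm D(B))$.
\end{proposition}

\begin{proof}
Apply Lemma~\ref{lem:obstruction} with $a=\mathcal S_0$ and $b_g=\mathcal S_g$. Condition \eqref{eq:cover} is Proposition~\ref{prop:lattice}(c), and $q=0$ by Proposition~\ref{prop:lattice}(b). Finally $\mathcal S_0\ne0$ by Proposition~\ref{prop:lattice}(a).
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $B=B(G,w)$ for the standard pair. It is free over $K$, and Proposition~\ref{prop:admissible} gives the assertion on $\mathcal S_0$. Since $\mathcal S_0\not\le0$ and no point separates the two, $\operatorname{Sm}(\mathrm D(B))$ is not spatial by Lemma~\ref{lem:spatial}.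
\end{proof}

\section{A local ring and a domain}\label{sec:variants}

In this section $K$ is a field and $(G,w)$ is the standard pair. One observation is used twice. Since all weights are positive, the formula for $\lambda$ shows:
\begin{equation}\label{eq:lambda}
\text{if }m\in M\text{ and }\lambda(m)=0,\text{ then }m=\textstyle\sum_g\beta_g\eta_g\text{ with all }\beta_g\ge0.
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:variants}(a)]
Let $\mathfrak m\subset B$ be the span of the $[m]$ with $0\neq m\in E$. If $m$ and $-m$ both lie in $M$, then $\lambda(m)\geq0$ and $-\lambda(m)\ge0$, so by \eqref{eq:lambda} both $m$ and $-m$ have nonnegative coordinates, and $m=0$. Hence $m+m'\neq0$ whenever $m,m'\in M$ and $m\neq0$. So $\mathfrak m$ is an ideal, and $B/\mathfrak m=K$.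

Let $m\in E$ and suppose that $[m]$ is not nilpotent in $B$, that is, $\xi-Nm\in M$ for all $N\ge1$. We show that $m=0$. From $\lambda(\xi-Nm)\ge0$ we get $N\lambda(m)\le1$ for all $N$, so $\lambda(m)=0$ and $m=\sum_g\beta_g\eta_g$ with $\beta_g\ge0$ by \eqref{eq:lambda}. Write $\xi-Nm$ in the form \eqref{eq:M} with coefficients $\alpha',\beta'_g,c'_g$. The $\eta_g$-coordinate gives $c'_g=\beta'_g+N\beta_g\ge N\beta_g$, and the $\xi$-coordinate gives $1\ge c'_gw(g)\ge N\beta_gw(g)$. As $N$ is arbitrary, $\beta_g=0$ for all $g$.

Thus $\mathfrak m$ is spanned by nilpotent elements, so it is nil and lies in every prime ideal. Being maximal, it is the only prime ideal. So $B$ is local, and $\operatorname{Spc}\mathrm D(B)^c\cong\operatorname{Spec}B$ is a point. Since $G$ and $\Delta$ are countable, so is $M$, and $B$ is countable if $K$ is.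
\end{proof}

For part (b) we use $R=K[M]$ itself. Let $e_0^R,\mathcal S^R_0$ and $e_g^R,\mathcal S_g^R$ be attached to the systems $(x^d)_d$ and $(y^d_g)_d$ in $R$. Now no product of monomials vanishes, and $\mathcal S_0^R$ is seen by a point: multiplication by $x$ on $R$ factors through $e_0^R$ and $x^n\neq0$ for all $n$, so Theorem~\ref{thm:positive}(a) applies with $\mathcal S'=0$. What survives is the relative form of Lemma~\ref{lem:obstruction}, with $q\neq0$. To show $a\not\le q$ we pass to $B$, where $q$ dies and $a$ does not.

\begin{proof}[Proof of Theorem~\ref{thm:variants}(b)]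
First, $R$ is a domain. Order the basis of $V$ totally, and call a nonzero vector positive if its first nonzero coordinate is positive. This makes $V$ a totally ordered group. In a product of two nonzero elements of the group ring $K[V]$, the coefficient at the sum of the two largest exponents is the product of the two leading coefficients, which is nonzero. So $K[V]$ is a domain, and so is its subring $R$.

Relation \eqref{eq:relation} holds in $R$, so if $\inf_Hw=0$, then each $x^d$ with $d>0$ is a multiple of some $y_g$, $g\in H$, and Lemma~\ref{lem:dictionary}(c) gives $\mathcal S_0^R\le\bigvee_{g\in H}\mathcal S^R_g$. Put $\mathcal Q=\bigvee_n\bigwedge_{g\in G_n}\mathcal S_g^R$. By Lemma~\ref{lem:obstruction} it suffices to show $\mathcal S_0^R\not\subseteq\mathcal Q$.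

Let $\Phi=-\otimes_R^{\mathbf L}B\colon\mathrm D(R)\to\mathrm D(B)$. It is an exact tensor functor preserving coproducts, so $\ker\Phi$ is a localizing ideal. By \eqref{eq:basechange}, $\Phi(e^R_g)=e_g$ and $\Phi(e_0^R)=e_0$. By Lemma~\ref{lem:meetjoin}(a), the meet $\bigwedge_{g\in G_n}\mathcal S^R_g$ is generated by $\bigotimes_{g\in G_n}e_g^R$, whose image $\bigotimes_{g\in G_n}e_g$ is zero by Proposition~\ref{prop:lattice}(b). So each meet lies in $\ker\Phi$. Since the join $\mathcal Q$ is the localizing subcategory generated by these meets (Lemma~\ref{lem:meetjoin}(b)), we get $\mathcal Q\subseteq\ker\Phi$. But $e_0^R\in\mathcal S_0^R$ and $\Phi(e_0^R)=e_0\neq0$ by Proposition~\ref{prop:lattice}(a).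
\end{proof}

\section{Points from maps that are not nilpotent}\label{sec:positive}

To separate $\mathcal S$ from $\mathcal S'$ by Lemma~\ref{lem:filter} we need a set $\mathcal F$ of smashing ideals with three closure properties. The ideals $\mathcal W$ such that a fixed map $g\colon c\to\mathbf 1$ factors through $e_{\mathcal W}$ form a natural candidate, and compactness of $c$ will give inaccessibility. But a meet corresponds to a tensor product of idempotents, and from factorizations of $g$ through $e_{\mathcal W}$ and $e_{\mathcal W'}$ one obtains a factorization of $g\otimes g$, not of $g$, through $e_{\mathcal W}\otimes e_{\mathcal W'}$. So all tensor powers of $g$ must be allowed, and this is the reason for the hypothesis in Theorem~\ref{thm:positive}(a).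

We use two facts. By exactness, a map $h\colon d\to\mathbf 1$ factors through $e_{\mathcal W}\to\mathbf 1$ if and only if $d\xrightarrow{h}\mathbf 1\to f_{\mathcal W}$ is zero. And if $\mathcal W\subseteq\mathcal W'$, then
\begin{equation}\label{eq:orth}
\operatorname{Hom}(\Sigma^je_{\mathcal W},f_{\mathcal W'})=0\quad\text{for all }j\in\mathbb Z,
\end{equation}
because $\Sigma^je_{\mathcal W}\in\mathcal W'$ and $f_{\mathcal W'}\in\mathcal W'^\perp$.

\begin{proof}[Proof of Theorem~\ref{thm:positive}(a)]
Let $\mathcal F$ be the set of $\mathcal W\in\operatorname{Sm}(\mathcal T)$ such that $g^{\otimes n}$ factors through $e_{\mathcal W}\to\mathbf 1$ for some $n\ge1$. The hypotheses say that $\mathcal S\in\mathcal F$ and $\mathcal S'\notin\mathcal F$. We verify the conditions of Lemma~\ref{lem:filter}.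

\emph{Upward closed.} If $\mathcal W\subseteq\mathcal W'$, then $e_{\mathcal W}\to\mathbf 1\to f_{\mathcal W'}$ is zero by \eqref{eq:orth}, so $e_{\mathcal W}\to\mathbf 1$ factors through $e_{\mathcal W'}\to\mathbf 1$.

\emph{Closed under binary meets.} If $g^{\otimes n}$ factors through $e_{\mathcal W}$ and $g^{\otimes m}$ through $e_{\mathcal W'}$, then $g^{\otimes(n+m)}$ factors through $e_{\mathcal W}\otimes e_{\mathcal W'}\to\mathbf 1$, which is $e_{\mathcal W\wedge\mathcal W'}\to\mathbf 1$ by Lemma~\ref{lem:meetjoin}(a).

\emph{Inaccessible by directed joins.} Let $(\mathcal W_i)$ be a directed family, indexed so that $i\le i'$ means $\mathcal W_i\subseteq\mathcal W_{i'}$, with join $\mathcal W\in\mathcal F$. Write $f_i=f_{\mathcal W_i}$, with structure map $\pi_i\colon\mathbf 1\to f_i$. Let $d=c^{\otimes n}$, which is compact, and let $g^{\otimes n}=\iota\circ k$ with $k\colon d\to e_{\mathcal W}$ and $\iota\colon e_{\mathcal W}\to\mathbf 1$. We must find $i$ with $\pi_i\iota k=0$. The object $e_{\mathcal W}$ is built from objects of the $\mathcal W_i$ by cones and coproducts, with no control over how many indices $i$ are involved, so we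 argue with a functor that tests all $i$ at once.

For $i\le i'$, equation \eqref{eq:orth} with $j=0$ shows that $\pi_{i'}$ factors through $\pi_i$, and with $j=1$ that the factorization $f_i\to f_{i'}$ is unique. So the $f_i$ form a directed system under $\mathbf 1$, and we can define
\[
\Theta_j(t)=\operatorname{colim}_i\operatorname{Hom}(\Sigma^jd,f_i\otimes t)\qquad(j\in\mathbb Z,\ t\in\mathcal T).
\]
Each $\Theta_j$ sends exact triangles to exact sequences, because directed colimits of abelian groups are exact. It preserves coproducts, because $f_i\otimes-$ does, $\Sigma^jd$ is compact, and colimits commute with direct sums. Also $\Theta_j(\Sigma t)\cong\Theta_{j-1}(t)$. Hence the class of $t$ with $\Theta_j(t)=0$ for all $j$ is localizing. It contains each $\mathcal W_{i_0}$, since $f_i\otimes t=0$ for $t\in\mathcal W_{i_0}$ and $i\ge i_0$. By Lemma~\ref{lem:meetjoin}(b) it contains $\mathcal W$, and in particular $\Theta_0(e_{\mathcal W})=0$. The maps $(\pi_i\otimes e_{\mathcal W})\circ k\colon d\to f_i\otimes e_{\mathcal W}$ are compatible with the transition maps and represent one element of $\Theta_0(e_{\mathcal W})$, so one of them is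 zero. For this $i$,
\[
\pi_i\circ\iota\circ k=(f_i\otimes\iota)\circ(\pi_i\otimes e_{\mathcal W})\circ k=0,
\]
and $\mathcal W_i\in\mathcal F$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:positive}(b) and of the last assertion]
If every compact object of $\mathcal S$ lay in the localizing ideal $\mathcal S'$, then so would $\mathcal S$. So there is a compact $a\in\mathcal S$ with $a\otimes f'\neq0$. Let $c=a\otimes a^\vee$, which is compact and lies in $\mathcal S$, and let $g=\mathrm{ev}\colon c\to\mathbf 1$. Since $f\in\mathcal S^\perp$, the composite $c\to\mathbf 1\to f$ is zero, so $g$ factors through $e$.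

The map $g\otimes a$ is a split epimorphism, with section $a\otimes\mathrm{coev}$. From
\[
g^{\otimes n}\otimes a=(g\otimes a)\circ\bigl(c\otimes g^{\otimes(n-1)}\otimes a\bigr)
\]
it follows by induction that $g^{\otimes n}\otimes a$ is a split epimorphism for all $n\ge1$. Suppose that $\pi'\circ g^{\otimes n}=0$, where $\pi'\colon\mathbf 1\to f'$. Tensor with $a\otimes f'$. This object lies in $\mathcal S'^\perp$ because $e'\otimes f'=0$, so $\pi'\otimes a\otimes f'$ is an isomorphism by Lemma~\ref{lem:idempotent}(a), and therefore $g^{\otimes n}\otimes a\otimes f'=0$. This map is a split epimorphism onto $a\otimes f'$, so $a\otimes f'=0$, a contradiction.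

The last assertion of the theorem follows from part (a) and Lemma~\ref{lem:spatial}.
\end{proof}

\begin{remark}
Apply Theorem~\ref{thm:positive} to the pair $\mathcal S_0\not\subseteq0$ of Theorem~\ref{thm:main}, for which $f'=B$. It shows that $\mathcal S_0$ is not generated by compact objects, and that every map $g\colon c\to B$ from a perfect complex that factors through $e_0$ satisfies $g^{\otimes n}=0$ for some $n$. For $c=B$ this can be seen directly: such a map is an element of the ideal generated by the $x^d$ with $d>0$, and $x^d=0$ in $B$ for $d>1$ because $\lambda(\xi-d\xi)<0$.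
\end{remark}

\begin{thebibliography}{9}

\bibitem{GMSVZ}
Juan Omar G\'omez, Maurcio Medina-Barcenas, Greg Stevenson, Bernardo Villarreal and \'Angel Zaldivar-Corichi,
\emph{Geometric purity and the frame of smashing ideals},
arXiv:2601.20744 (2026).

\bibitem{Krause}
Krause,
\emph{Localization theory for triangulated categories}.

\end{thebibliography}
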